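# Why the local-view linear program for the Potts energy is not tight when $q$ is close to $d$

## 1. Three colors on the 4-cycle and the 6-cycle

Color the vertices of a cycle with three colors, and penalize each monochromatic edge by a factor $e^{-\beta}$. For large $\beta$, which cycle has fewer monochromatic edges per vertex, $C_4$ or $C_6$?

Let $a_0$ be the number of proper colorings of $C_n$, and $a_1$ the number of colorings with exactly one monochromatic edge. The mean number of monochromatic edges is $(a_1e^{-\beta}+O(e^{-2\beta}))/(a_0+O(e^{-\beta}))$. So twice the mean per vertex, multiplied by $e^\beta$, tends to $2a_1/(na_0)$. Now $a_0(C_n)=2^n+2(-1)^n$, which is $6,18,30,66$ for $n=3,4,5,6$. Contracting the one bad edge gives $a_1(C_n)=n\,a_0(C_{n-1})$. Hence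
$$C_4:\ \frac{2\cdot 24}{4\cdot 18}=\frac23,\qquad C_6:\ \frac{2\cdot180}{6\cdot 66}=\frac{10}{11}.$$

Here is a second computation, which looks only near one vertex. In $C_6$ pick a vertex $v$ with neighbors $u_1,u_2$, and let $w_1,w_2$ be the next vertices. Reveal only the colors of $w_1,w_2$.

*Equal colors, say $1,1$.* Then $u_1,u_2\in\{2,3\}$ in a proper extension. There are $4$ proper extensions with $v=1$ and one each with $v=2$, $v=3$; total $6$. Extensions whose only bad edge is $vu_1$: the common color is $2$ or $3$ and $u_2$ is the other one, so $2$ of them; likewise $2$ for $vu_2$. The local cost is $4/6=2/3$.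

*Different colors, say $1,2$.* Then $u_1\in\{2,3\}$, $u_2\in\{1,3\}$. Proper extensions with $v=1,2,3$: $2,2,1$; total $5$. Only bad edge $vu_1$: common color $2$ leaves two choices for $u_2$, common color $3$ leaves one; so $3$, and $3$ more for $vu_2$. The local cost is $6/5$.

In $C_6$ the vertices $w_1,w_2$ agree in $36$ of the $66$ proper colorings (three colors, times $6$ ways along the path of length $4$, times $2$ along the path of length $2$), and indeed $\frac6{11}\cdot\frac23+\frac5{11}\cdot\frac65=\frac{10}{11}$. In $C_4=K_{2,2}$ there is one outer vertex, joined to both $u_1,u_2$. The count is the one for equal colors, so the local cost is always $2/3$. Thus $C_4$ beats $C_6$ for a local reason: both views that occur cost at least $2/3$, and $C_4$ sees only the cheap one.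

Can the same local argument compare $K_{d,d}$ with every $d$-regular graph? For $d=3$ it needs more input, as we now see.

## 2. Local views, the linear program, and the tightness conjecture

Let $G$ be a finite graph, $q\ge2$ an integer, $\beta>0$. For $\sigma\in[q]^{V(G)}$ let $m(\sigma)$ be its number of monochromatic edges. The $q$-color antiferromagnetic **Potts model** is $\mu_G(\sigma)=e^{-\beta m(\sigma)}/Z_G^q(\beta)$, with $Z_G^q(\beta)=\sum_\sigma e^{-\beta m(\sigma)}$. The **internal energy per particle** is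
$$U_G^q(\beta)=\frac1{|V(G)|}\mathbb E_{\mu_G}[m(\sigma)]=-\frac1{|V(G)|}\frac{\partial}{\partial\beta}\log Z_G^q(\beta).$$

**Local views.** Fix $d$. For a $d$-regular $G$ sample $\sigma\sim\mu_G$ and a uniform vertex $v$. Let $W$ be the set of vertices at distance exactly $2$ from $v$. The local view $C$ consists of the graph on $V_C=\{v\}\cup N(v)\cup W$ whose edges are all edges of $G$ with an endpoint in $N(v)$, together with the coloring $\tau=\sigma|_W$. Views are taken up to isomorphism and permutation of colors, so there are finitely many.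

For a view $C$ let $\chi$ range over the colorings of $V_C$ that agree with $\tau$ on $W$; let $m(\chi)$ be the number of monochromatic edges of $C$, and $m_v(\chi)$ the number of those at $v$. Put
$$Z_C=\sum_\chi e^{-\beta m(\chi)},\qquad U_C^v=\frac1{Z_C}\sum_\chi\tfrac12m_v(\chi)e^{-\beta m(\chi)}.$$
By the spatial Markov property, given $C$ the coloring of $\{v\}\cup N(v)$ is distributed according to the weights $e^{-\beta m(\chi)}$, so $U_G^q(\beta)=\mathbb E_C[U_C^v]$.

**Types and partition constraints.** Let $\mathcal S_{q,d}$ be the set of $q$-partitions of size $d$: sorted vectors of $q$ non-negative integers with sum $d$. A coloring of $d$ vertices has a type $H(\chi)\in\mathcal S_{q,d}$, the sorted list of color-class sizes. For $d=3$ (dropping zeros) the types are $(3)$, $(2,1)$, $(1,1,1)$ as soon as $q\ge3$. Define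
$$\gamma_C^{v,S}=\frac1{Z_C}\sum_\chi\mathbf 1_{\{H(\chi(N(v)))=S\}}e^{-\beta m(\chi)},\qquad \gamma_C^{N,S}=\frac1d\,\frac1{Z_C}\sum_\chi\sum_{u\in N(v)}\mathbf 1_{\{H(\chi(N(u)))=S\}}e^{-\beta m(\chi)}.$$
In a regular graph a random neighbor of a uniform vertex is again uniform. So $\mathbb E_C[\gamma_C^{v,S}]=\mathbb E_C[\gamma_C^{N,S}]$ for all $S$.

**The linear program.** Over vectors $(p_C)$ indexed by all possible local views,
$$U^{\min}=\min\sum_Cp_CU_C^v\quad\text{s.t.}\quad p_C\ge0,\quad\sum_Cp_C=1,\quad\sum_Cp_C(\gamma_C^{v,S}-\gamma_C^{N,S})=0\ \ (S\in\mathcal S_{q,d}).$$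
Every $d$-regular $G$ gives a feasible point of value $U_G^q(\beta)$, so $U^{\min}\le U_G^q(\beta)$. The LP is **tight** if $U^{\min}=U^q_{K_{d,d}}(\beta)$.

**Conjecture.** The LP is tight for $d\ge3$, $q\ge d+1$ and all $\beta>0$, and shows that $U^q_{K_{d,d}}(\beta)\le U_G^q(\beta)$ for all $d$-regular $G$.

The conjecture is from Ewan Davies, Matthew Jenssen, Will Perkins, Barnaby Roberts, "Extremes of the internal energy of the Potts model on cubic graphs", arXiv:1610.08496 (2016).

**The constraints matter: $d=3$, $q=4$, $\beta\to\infty$.** In $K_{3,3}$ the set $W$ has two vertices, both joined to all of $N(v)$.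

*$W$ colored $1,1$.* Each $u_i$ lies in $\{2,3,4\}$. Proper extensions: $27$ with $v=1$, and $8$ for each of $v=2,3,4$; total $51$. Exactly one bad edge, at $v$: $3$ colors, $3$ choices of $u_j$, $2^2$ for the rest; $36$. The cost is $36/51=12/17$.

*$W$ colored $1,2$.* Each $u_i\in\{3,4\}$. Proper extensions: $8+8+1+1=18$. One bad edge at $v$: $2\cdot3\cdot1=6$. The cost is $1/3$.

The two cases have weights $4\cdot51=204$ and $12\cdot18=216$ among the $420$ proper colorings. So the limit of $2e^\beta U_{K_{3,3}}$ is $\frac{204\cdot12/17+216/3}{420}=\frac{18}{35}$. Minimizing the cost view by view, as in Section 1, would give at most $1/3<18/35$. The cheap view alone violates the partition constraints: there $N(v)$ has type $(3)$ with probability $\frac89\cdot\frac14+\frac19=\frac13$, while $N(u)$, colored $1,2$ and the color of $v$, never does. So one must use the multipliers of the constraints. The question is whether multipliers can ever prove the exact $K_{d,d}$ bound.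

**Theorem.** There are absolute constants $d_0$ and $c_0>0$ such that for all $d\ge d_0$ and all integers $q$ with $d+1\le q\le(1+c_0)d$,
$$\liminf_{\beta\to\infty}e^\beta\bigl(U^q_{K_{d,d}}(\beta)-U^{\min}(\beta)\bigr)>0.$$
In particular there is $\beta_0(d,q)$ such that the LP is not tight for any $\beta\ge\beta_0(d,q)$.

So the conjecture is false as stated: for every sufficiently large $d$ the LP is not tight, for example for $q=d+1$ and all large $\beta$. The theorem is about the LP. It exhibits no graph violating $U^q_{K_{d,d}}\le U^q_G$ and does not decide that inequality; it shows that this LP cannot prove it for these parameters. It gives no explicit $d_0,c_0,\beta_0$ and says nothing about small $d$.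

## 3. The dual system at zero temperature

Let $d\ge3$, $q\ge d+1$, $s:=q-d+1\ge2$, $\varepsilon=e^{-\beta}$.

**Notation for types.** Besides the types $S\in\mathcal S_{q,d}$ we use types $T$ of colorings of $d-1$ elements. For either kind let $\kappa(\cdot)$ be the number of colors used, $n_1(\cdot)$ the number of colors used exactly once (*singles*), and $f(\cdot)=q-\kappa(\cdot)$ the number of missing colors. So $f(S)\in[q-d,q-1]=[s-1,q-1]$ and $f(T)\in[s,q-1]$. For instance $(3,2,1,1)$ has $\kappa=4$ and $n_1=2$. The type $1^d$ is called *rainbow*; $S$ is non-rainbow iff $\kappa(S)\le d-1$ iff $f(S)\ge s$. We write $T+c$ for $T$ with one more element of color $c$, and $T\cup1$ for $T$ with one element of a new color. If $c$ is a color of $T$, then $f(T+c)=f(T)$, while $f(T\cup1)=f(T)-1$. Functions on types are also evaluated at colorings and multisets.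

**Two kinds of views.** In the *aligned view* $A_T$, a view of $K_{d,d}$, $W$ has $d-1$ vertices, all joined to all of $N(v)$, colored with type $T$. In the *tree view* $(B_1,\dots,B_d)$, $N(v)=\{u_1,\dots,u_d\}$ is independent and each $u_i$ has $d-1$ private outer neighbors, colored by the multiset $B_i$. For a tree view put $F_i=[q]\setminus\operatorname{supp}B_i$ and $a_i=\mathbf 1_{F_i}/|F_i|$; here $|F_i|\in[s,q-1]$. For example, the two cases of Section 1 for $C_6$ are the tree views $(\{1\},\{1\})$ and $(\{1\},\{2\})$.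

Every tree view, with every boundary coloring, is a view of any $d$-regular graph of girth at least $6$. Such finite graphs exist. Take the ball of radius $5$ in the $d$-regular tree with edges properly colored by $[d]$, and let $\iota_i$ be the involution of its vertex set that swaps the ends of every edge of color $i$. A reduced word of length $1\le\ell\le5$ in the $\iota_i$ (no two consecutive letters equal) moves the root to distance $\ell$, so it is not the identity. Hence the Cayley graph of $\langle\iota_1,\dots,\iota_d\rangle$ with these generators is $d$-regular. It has no cycle of length at most $5$, since such a cycle would spell a reduced word equal to the identity.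

**Limits.** Every view $C$ has colorings without monochromatic edges: color $v$, then the vertices of $N(v)$ greedily, each having degree $d\le q-1$. So as $\beta\to\infty$ the laws $(\gamma_C^{v,S})_S$ and $(\gamma_C^{N,S})_S$ converge to laws $P_C,Q_C$, namely those under a uniform proper extension. We write $P_C\delta=\sum_SP_C(S)\delta_S$, and similarly for $Q_C$. Also
$$u_C:=\lim_{\beta\to\infty}2e^\beta U_C^v=\frac{\#\{\chi:m(\chi)=1,\ m_v(\chi)=1\}}{\#\{\chi:m(\chi)=0\}},\qquad u^*:=\lim_{\beta\to\infty}2e^\beta U^q_{K_{d,d}}.$$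
Let $p^*$ be the feasible point of $K_{d,d}$; it is supported on aligned views. As $\beta\to\infty$ it converges to the view law of a uniform proper coloring of $K_{d,d}$. So $u^*$ exists and is the corresponding average of the $u_{A_T}$. The limit of $p^*_{A_T}$ is positive for every $T$: color $W$ with type $T$ and $v$ arbitrarily. At most $d<q$ colors are then used on that side, so the other side can be colored properly.

**Formulas for tree views.** In a tree view the number of proper extensions with $v=c$ is $\prod_i|F_i\setminus c|=\prod_i|F_i|\cdot\prod_i(1-a_i(c))$, and given $v=c$ the $u_i$ are independent and uniform on $F_i\setminus c$. Dividing all counts by $\prod_i|F_i|$ and putting $z=\sum_c\prod_i(1-a_i(c))$, we get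
$$\begin{aligned} z\,u_C&=\sum_c\sum_ja_j(c)\prod_{i\ne j}(1-a_i(c)),\\ z\,P_C\delta&=\sum_c\ \sum_{y\in([q]\setminus c)^d}\ \prod_ia_i(y_i)\,\delta(y),\\ z\,Q_C\delta&=\frac1d\sum_i\sum_c\ \prod_j(1-a_j(c))\ \delta(B_i+c).\end{aligned}\tag{1}$$
Apart from the factors $\delta(B_i+c)$, everything here is affine in each $a_i$ separately. This will be used twice.

**Proposition 1.** If $\liminf_{\beta\to\infty}e^\beta(U^q_{K_{d,d}}-U^{\min})=0$, then there is $\delta:\mathcal S_{q,d}\to\mathbb R$ with
$$u_C+P_C\delta-Q_C\delta\ \ge\ u^*\quad\text{for all views }C,\ \text{with equality for all aligned views.}\tag{D}$$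

*Proof.* **Step 1: rescale the dual solutions.** Take $\beta_n\to\infty$ along which the liminf is attained, $\varepsilon_n=e^{-\beta_n}$. The LP is finite, feasible and bounded, so by strong duality there are $\Delta_n$ with
$$U_C^v+\sum_S\Delta_n(S)(\gamma_C^{v,S}-\gamma_C^{N,S})\ge U^{\min}(\beta_n)\quad\text{for all }C.$$
Let $\mathrm{slack}_C$ be the left side minus the right side. Averaging over $p^*$ kills the multipliers, so $\sum_Cp^*_C\,\mathrm{slack}_C=U_{K_{d,d}}-U^{\min}=o(\varepsilon_n)$. Since $p^*_{A_T}$ has a positive limit, $\mathrm{slack}_{A_T}=o(\varepsilon_n)$ for each $T$. Put $\delta_n=2\Delta_n/\varepsilon_n$. Adding a constant to $\delta_n$ changes nothing, as $\sum_S\gamma_C^{v,S}=\sum_S\gamma_C^{N,S}=1$; so let $\delta_n(S_0)=0$ for a fixed $S_0$. Note that $2U^{\min}(\beta_n)/\varepsilon_n\to u^*$.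

If $\delta_n$ is bounded along a subsequence, multiply the dual inequality by $2/\varepsilon_n$ and pass to a limit point $\delta$: this is (D), with equality on aligned views. Otherwise $\|\delta_n\|_\infty\to\infty$. Divide by $\|\delta_n\|_\infty$ as well: a limit point $\eta$ of $\delta_n/\|\delta_n\|_\infty$ satisfies $P_C\eta-Q_C\eta\ge0$ for all $C$, and it is non-constant, since $\eta(S_0)=0$ and $\|\eta\|_\infty=1$. The remaining steps show that such an $\eta$ is constant, a contradiction.

**Step 2: equality on tree views.** Let $G$ be $d$-regular of girth at least $6$ and $\sigma$ a uniform proper $q$-coloring. Only tree views occur. For each $v$ the set $W$ is independent, since an edge inside $W$ would give a cycle of length at most $5$. So every coloring of $W$ extends greedily to a proper coloring of $G$, and every tree view has positive probability. By regularity, for uniform $v$, $\mathbb E\,\eta(\sigma(N(v)))=\mathbb E\,\frac1d\sum_{u\in N(v)}\eta(\sigma(N(u)))$, i.e. $\mathbb E_C[P_C\eta-Q_C\eta]=0$.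 The terms are non-negative, so $P_C\eta=Q_C\eta$ for all tree views.

**Step 3: $\eta$ depends only on the number of colors.** $P_C$ and the law of $v$ depend only on the sets $F_i$. Replace $B_1$ by $B_1'$ with the same support and subtract the two equalities; only the term $i=1$ of $Q_C$ survives:
$$\sum_cw(c)\,|F_1\setminus c|\,\bigl(\eta(B_1+c)-\eta(B_1'+c)\bigr)=0,\qquad w(c)=\prod_{i\ge2}|F_i\setminus c|.$$
Take $F_2=\dots=F_d=F$ with $|F|=s$ (each $B_i$, $i\ge2$, has $d-1$ distinct colors). Then $w=s^{d-1}\mathbf 1-(s^{d-1}-(s-1)^{d-1})\mathbf 1_F$. Since $1\le s<q$, differences of two such vectors give all $e_x-e_y$ up to nonzero factors. The coordinate sums are positive, so these $w$ span $\mathbb R^q$. Hence $|F_1\setminus c|(\eta(B_1+c)-\eta(B_1'+c))=0$ for each $c$. As $|F_1\setminus c|\ge s-1\ge1$, we get $\eta(B_1+c)=\eta(B_1'+c)$ for every $c$.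

If $S,S'$ are non-rainbow with $\kappa(S)=\kappa(S')$, remove one element of a non-single color from each, and relabel so that the supports and the chosen colors agree; we get $\eta(S)=\eta(S')$. There is only one rainbow type. So $\eta(S)=G(\kappa(S))$ for some function $G$.

**Step 4: $G$ is constant.** Let $F_2=\dots=F_d$ be an $s$-set. Compare $F_1=F$, $|F|=k\in[s+1,q-1]$, with $F_1=F'$, a uniformly random $s$-subset of $F$. Then $\mathbb E\,a_{F'}=a_F$, where $a_X=\mathbf 1_X/|X|$. Multiply $Q_C\eta-P_C\eta=0$ by $z$ and use (1). All terms are affine in $a_1$ except those containing $\eta(B_1+c)$, so the affine ones cancel between $F$ and the average over $F'$. With $\tilde w(c)=\prod_{i\ge2}(1-a_i(c))$,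
$$\sum_c\tilde w(c)\Bigl\{(1-a_F(c))\,G(q-k+\mathbf 1_{c\in F})-\mathbb E\bigl[(1-a_{F'}(c))\,G(q-s+\mathbf 1_{c\in F'})\bigr]\Bigr\}=0.$$
The brace does not depend on $F_2$, and $\tilde w$ is a multiple of the vector $w$ of Step 3, so each brace vanishes. For $c\notin F$ this says $G(q-k)=G(q-s)=G(d-1)$; letting $k$ range over $[s+1,q-1]$, $G(1)=\dots=G(d-1)$. For $c\in F$ and $k=s+1$ (allowed, as $d\ge3$) we have $q-k+1=d-1$. The color $c$ lies in $F'$ with probability $s/k$, so the brace reads
$$\frac skG(d-1)-\frac sk\cdot\frac{s-1}sG(d)-\frac1kG(d-1)=\frac{s-1}k\bigl(G(d-1)-G(d)\bigr)=0 .$$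
As $s\ge2$, $G(d)=G(d-1)$. So $\eta$ is constant. $\square$

**Proposition 2.** If $d\to\infty$, $q\ge d+1$, $q/d\to1$ along a sequence, then for all large members of the sequence no $\delta$ satisfying (D) exists.

*The Theorem follows.* The liminf is always $\ge0$, as $U^{\min}\le U_{K_{d,d}}$. If the Theorem failed for all pairs $(d_0,c_0)=(n,1/n)$, there would be pairs $(d_n,q_n)$ with $d_n\ge n$ and $d_n+1\le q_n\le(1+\frac1n)d_n$ for which the liminf is $0$. By Proposition 1, (D) would be solvable for each of them (with $n\ge3$), contradicting Proposition 2. The rest of the notes proves Proposition 2.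

## 4. Equations from the aligned views, and why they do not suffice

For $2\le f\le q$ put
$$\rho_f=\Bigl(1-\frac1f\Bigr)^{d-1},\quad N_f=q-f+(f-1)\rho_f,\quad\theta_f=\frac{d\rho_f}{N_f},\quad\sigma_f=\frac{(f-1)\rho_f}{N_f}=\frac{f-1}d\theta_f.$$

**Step: compute the aligned views.** Let $f=f(T)$ and let $A$ be the set of $f$ free colors. The color of $v$ has weight $f^d$ for each $c\notin A$ and $(f-1)^d$ for each $c\in A$; the total is $(q-f)f^d+f(f-1)^d=f^dN_f$. So $\Pr(v\in A)=\sigma_f$. A coloring whose only bad edge is $vu_j$ needs $v\in A$ (otherwise $u_j$ also clashes with $W$), so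
$$u_{A_T}=\frac{df(f-1)^{d-1}}{f^dN_f}=\theta_f.$$
Given $v\notin A$ the $u_i$ are i.i.d. uniform on $f$ colors, and given $v\in A$ on $f-1$ colors. So $P_{A_T}=P_f$ depends only on $f$:
$$P_f\delta=(1-\sigma_f)H_f+\sigma_fH_{f-1},\qquad H_f:=\mathbb E\,\delta(\text{uniform random map }[d]\to[f]).\tag{2}$$
Define $\psi(f):=\theta_f-u^*+P_f\delta$ for $s\le f\le q-1$. Every $N(u)$ is colored by $T$ and the color of $v$, so equality in (D) says $\psi(f)=Q_{A_T}\delta$, that is, with the sum over the $q-f$ colors of $T$,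
$$N_f\,\psi(f)=\sum_{c\in T}\delta_{T+c}+(f-1)\rho_f\,\delta_{T\cup1},\qquad f=f(T).\tag{3}$$

**Example: $d=3$, $q=4$.** Here $\theta_3=\frac{12}{17}$, $\theta_2=\frac13$, $\sigma_3=\frac8{17}$, $\sigma_2=\frac19$, $u^*=\frac{18}{35}$. A random map $[3]\to[3]$ has type $(3),(2,1),(1,1,1)$ with probability $\frac19,\frac23,\frac29$; a map $[3]\to[2]$ has $(3),(2,1)$ with probability $\frac14,\frac34$. Hence $P_3$ has weights $\frac3{17},\frac{12}{17},\frac2{17}$ and $P_2$ has weights $\frac13,\frac23,0$. Normalize $\delta_{(2,1)}=0$. Equality for $T=(2)$ reads $12-6\delta_{(3)}+2\delta_{(1,1,1)}=17\cdot\frac{18}{35}$. Equality for $T=(1,1)$ reads $\frac13+\frac13\delta_{(3)}-\frac19\delta_{(1,1,1)}=\frac{18}{35}$. Both are the same equation,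
$$\delta_{(1,1,1)}=3\delta_{(3)}-\tfrac{57}{35}.$$

So the first thing one would try, namely to play the aligned equations against each other, stops here: in this case they have a one-parameter family of solutions. A contradiction must use (D) for other views. But an arbitrary tree view brings in $P_C\delta$, an average of $\delta$ over random colorings with unequal palettes, which is unrelated to the quantities in (3).

## 5. Tree views that imitate aligned views on average

By (1), the $u$-term and the $P$-term of a tree view are affine in each $a_i$. If we choose the $B_i$ independently at random with $\mathbb E a_{B_i}=\mathbf 1_A/f_0$, then on average these two terms become those of an aligned view with $f_0$ free colors. The $Q$-term still sees the actual multisets, which may have fewer missing colors. So we get an inequality between $\psi(f_0)$ and values of $\delta$ next to a type $T$ with $f(T)<f_0$.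

**Claim (emulation).** Let $f=f(T)\le f_0\le q-1$, let $Y$ be a set of $f_0-f$ of the colors of $T$, and $O$ the remaining $q-f_0$ colors of $T$. Then
$$N_{f_0}\psi(f_0)\ \ge\ \sum_{c\in O}\delta_{T+c}+\rho_{f_0}\sum_{c\in Y}\delta_{T+c}+\rho_{f_0}(f-1)\,\delta_{T\cup1}.\tag{4}$$

*Proof.* Fix $A\subset[q]$ with $|A|=f_0$. Let $B$ be a random multiset of type $T$ whose free set $F_B$ is a uniform $f$-subset of $A$; the color classes in $Y$ are placed bijectively on $A\setminus F_B$ and those in $O$ bijectively on $[q]\setminus A$. Let $B_1,\dots,B_d$ be i.i.d. copies. Then $\mathbb E a_{B_i}=\bar a:=\mathbf 1_A/f_0$. Multiply (D) for the tree view $(B_1,\dots,B_d)$ by $z>0$, use (1), and take expectations; by independence each $a_i$ may be replaced by $\bar a$ in affine terms.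

* The factor $z$ becomes $\sum_c(1-\bar a(c))^d=q-f_0+f_0(1-\frac1{f_0})^d=N_{f_0}$.
* The $u_C$-term becomes $\sum_cd\,\bar a(c)(1-\bar a(c))^{d-1}=d\rho_{f_0}=N_{f_0}\theta_{f_0}$.
* The $P_C$-term becomes $\sum_c\sum_{y\in([q]\setminus c)^d}\prod_i\bar a(y_i)\,\delta(y)=N_{f_0}P_{f_0}\delta$, the same sum as for $f_0$ common free colors.
* The $Q_C$-term becomes $\sum_c(1-\bar a(c))^{d-1}\,\mathbb E[(1-a_B(c))\delta(B+c)]$. The colors $c\notin A$ contribute $\sum_{c\in O}\delta_{T+c}$. Those in $A\setminus F_B$ contribute $\rho_{f_0}\sum_{c\in Y}\delta_{T+c}$. Those in $F_B$ contribute $\rho_{f_0}f(1-\frac1f)\delta_{T\cup1}$.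

So $N_{f_0}(\theta_{f_0}+P_{f_0}\delta)-(\text{right side of (4)})\ge N_{f_0}u^*$, which is (4). $\square$

**Step: put the aligned equation and the emulation in the same variables.** Let $x_T$ be the average of $\delta_{T+c}$ over the colors $c$ of $T$, $y_T=\delta_{T\cup1}$, $D_T=y_T-x_T$. Then (3) reads $N_f\psi(f)=N_fx_T+(f-1)\rho_fD_T$, i.e.
$$x_T=\psi(f)-\sigma_fD_T,\qquad y_T=\psi(f)+(1-\sigma_f)D_T.\tag{5}$$
Averaging (4) over all choices of $Y$ gives
$$N_{f_0}\psi(f_0)\ge\bigl(q-f_0+\rho_{f_0}(f_0-f)\bigr)x_T+\rho_{f_0}(f-1)y_T=N_{f_0}x_T+\rho_{f_0}(f-1)D_T.$$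
Divide by $N_{f_0}$, note $\rho_{f_0}(f-1)/N_{f_0}=\frac{f-1}d\theta_{f_0}$, and insert $x_T=\psi(f)-\frac{f-1}d\theta_fD_T$:
$$\psi(f_0)-\psi(f)\ \ge\ \tfrac{f-1}d\,(\theta_{f_0}-\theta_f)\,D_T\qquad(f=f(T)<f_0\le q-1).\tag{6}$$
We also need a version for a single color. Take $Y=\{c\}$, $f_0=f+1\le q-1$ in (4) and subtract (3):
$$(1-\rho_{f+1})\,\delta_{T+c}\ \ge\ N_f\psi(f)-N_{f+1}\psi(f+1)+(f-1)(\rho_{f+1}-\rho_f)\,\delta_{T\cup1}.\tag{7}$$

**Example, continued.** For $d=3$, $q=4$, $T=(1,1)$, $f=2$, $f_0=3$: each $B_i$ contains color $1$ and a random color of $A=\{2,3,4\}$. With $\delta_{(2,1)}=0$ we have $\psi(3)=\frac9{17}\delta_{(3)}$, $\psi(2)=\frac19\delta_{(1,1,1)}=\frac13\delta_{(3)}-\frac{19}{105}$ and $D_T=\delta_{(1,1,1)}=3\delta_{(3)}-\frac{57}{35}$. So (6) says $\frac{10}{51}\delta_{(3)}+\frac{19}{105}\ge\frac{19}{51}(\delta_{(3)}-\frac{19}{35})$, i.e. $\delta_{(3)}\le\frac{76}{35}$. The emulation cuts the free parameter from one side.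

## 6. A monotone function against a decreasing map

Here is the plan for large $d$; this section is motivation only. Put
$$h(k)=1-k+ke^{-1/k},\qquad\Phi(k)=\frac{e^{-1/k}}{h(k)}.$$
A random map $[d]\to[f]$ misses about $q\,h(f/q)$ of the $q$ colors when $d\approx q$, and $\theta_f\approx\Phi(f/q)$. Suppose $\psi(f)\approx\Psi(f/q)$ and that two things hold exactly:

1. $\Psi$ is non-decreasing (this is (6) if the $D_T$-term is negligible, as $\theta_f$ is increasing);
2. $\Psi(k)=\Phi(k)-u^*+\Psi(h(k))$ (this is $\psi(f)=\theta_f-u^*+P_f\delta$, if the average of $\delta$ over types with $g$ missing colors is about $\psi(g)$).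

The map $h$ is decreasing and $\Phi$ is increasing. Take $k<k_0$. One use of (2) turns $\Psi(k_0)\ge\Psi(k)$ into $\Phi(k_0)-\Phi(k)\ge\Psi(h(k))-\Psi(h(k_0))$, where both sides are non-negative: no contradiction. After two uses the points are in the original order again, and the last $\Psi$-difference has a sign that does not help. After three uses the order is reversed, and we need
$$\Phi(k_0)+\Phi(h(k_0))+\Phi(h^2(k_0))\ \ge\ \Phi(k)+\Phi(h(k))+\Phi(h^2(k)),$$
where $h^2=h\circ h$. For $k=0.11$ the orbit is about $0.11,\,0.89,\,0.40,\,0.63$, for $k_0=0.4$ about $0.40,\,0.63,\,0.50,\,0.57$. The right sum exceeds $0.9$ and the left sum is below $0.8$. This is the contradiction.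

The obstacle is $D_T$. We get upper bounds on it from (6), but no sign: we shall see that averages $\bar D_f$ of $D_T$ nearly satisfy $(1-\sigma_{f+1})\bar D_{f+1}+\sigma_f\bar D_f=\psi(f)-\psi(f+1)$. So where $\psi$ is flat, a $\bar D_f$ that is not small must change sign at every step, and pointwise monotonicity of $\psi$ cannot be read off. The remedy is contained in the same relation: summed against slowly varying weights, its right side telescopes, so averages of $\bar D_f$ over windows of $f$ are small. We therefore work with window averages of $\psi$ throughout.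

## 7. Estimates for large $d$

From now on $d\to\infty$, $q\ge d+1$, $q/d\to1$, a solution $\delta$ of (D) exists for each member of the sequence, and $d$ is large. $C,c>0$ are absolute constants that may change from line to line; $x^\pm=\max(\pm x,0)$. All indices $f$ in this section satisfy $2\le f\le q-1$, except that $\rho_q$ is also used.

* **(E1)** $\rho_f$ increases with $f$ and $\rho_f\le\rho_q\to e^{-1}$, so $\rho_f\le\frac12$. Also $N_f\le q$ and $0<\sigma_f<1$ (as $q-f\ge1$, $f\ge2$).
* **(E2)** We have $\frac1{\theta_f}=\frac1d\bigl(\frac{q-f}{\rho_f}+f-1\bigr)$. So for $f+1\le q-1$,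
$$\frac1{\theta_f}-\frac1{\theta_{f+1}}\ge\frac1d\Bigl(\frac{q-f}{\rho_f}-\frac{q-f-1}{\rho_f}-1\Bigr)=\frac1d\Bigl(\frac1{\rho_f}-1\Bigr)\ge\frac1d.$$
So $\theta$ is increasing, and $\theta_f\le\theta_{q-1}\le\frac d{q-2}\le2$. As $u^*$ is an average of values $\theta_{f(T)}$, $u^*\in[0,2]$ and $|\theta_f-u^*|\le2$.
* **(E3)** For $f\ge q/11$: $\rho_f\ge(1-\frac{11}q)^{d-1}\ge c$, $\theta_f\ge d\rho_f/q\ge c$, $\sigma_f=\frac{f-1}d\theta_f\ge c$. Hence by (E2), $\theta_{f'}-\theta_f=\theta_f\theta_{f'}(\frac1{\theta_f}-\frac1{\theta_{f'}})\ge c(f'-f)/d$ for $q/11\le f<f'\le q-1$. For $f<q/10$: $\theta_{\lceil q/2\rceil}-\theta_f\ge\theta_{\lceil q/2\rceil}-\theta_{\lceil q/10\rceil}\ge c$.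
* **(E4)** By the mean value theorem $0\le\rho_{f+1}-\rho_f\le\max_{x\in[f,f+1]}\frac{d-1}{x^2}(1-\frac1x)^{d-2}$. For $f\ge q/11$ this is $\le C/d$. Then, for $f+1\le q-1$, $\frac1{\theta_f}-\frac1{\theta_{f+1}}=\frac1d\bigl(\frac{(q-f)(\rho_{f+1}-\rho_f)}{\rho_f\rho_{f+1}}+\frac1{\rho_{f+1}}-1\bigr)\le\frac Cd$. So $\theta_f$, and hence $\sigma_f=\frac{f-1}d\theta_f$, change by at most $C/d$ when $f$ changes by $1$ in this range. For all $f\ge2$: $0\le(f-1)(\rho_{f+1}-\rho_f)\le\max_{x\in[f,f+1]}\frac{d-1}xe^{-(d-2)/x}\le C$, because $te^{-t}$ is bounded.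
* **(E5)** For $k=f/q\ge1/11$ we have $\rho_f=e^{-1/k}+o(1)$ uniformly, so uniformly $N_f/q=h(k)+o(1)$, $\theta_f=\Phi(k)+o(1)$ (as $h\ge h(1)=e^{-1}$ on $(0,1]$) and $f(1-(1-\frac1f)^d)=q-q\,h(k)+o(q)$. Since $h'(k)=-1+(1+\frac1k)e^{-1/k}\in(-1,0)$, $h$ is decreasing and 1-Lipschitz, and $\Phi$ is increasing.

Let $a_1=\lceil q/10\rceil$ and
$$J=\mathbb Z\cap[a_1,q-1],\qquad J'=\mathbb Z\cap[a_1,0.92q],\qquad J''=\mathbb Z\cap[a_1,0.91q].$$
For large $d$, $s\le q/20$ and $a_1-1\ge q/11$. Adding a constant to $\delta$ preserves (D) and shifts $\psi$ by that constant. So we may assume $\min_J\psi=0$; let $R=\max_J\psi$. The size of $R$ is unknown for now, so all errors are measured in terms of $R$.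

## 8. Polynomial bounds on $\delta$

Later we discard events of exponentially small probability; for this we need an a priori bound on $\delta$ that is polynomial in $d$ times $R+1$ (and $2^d$ times that for the rainbow type).

**Lemma 3.** Let $a\in\{s,a_1\}$ and suppose $0\le\psi\le\Psi$ on $[a,q-1]$. Then $|\delta_S|\le Cd^4\Psi$ for all $S$ with $f(S)\ge a$.

*Proof.* Note that $f(S)\ge a\ge s$ forces $S$ to be non-rainbow. 

**Step 1: bound $D_T$ from above.** Let $f=f(T)\in[a,q-2]$. Use (6) with $f_0=f+1$ if $f\ge q/10$; then $\frac{f-1}d\ge c$ and $\theta_{f_0}-\theta_f\ge c/d$ by (E3). Use $f_0=\lceil q/2\rceil$ otherwise; then $f-1\ge s-1\ge1$ and $\theta_{f_0}-\theta_f\ge c$. As $\psi(f_0)-\psi(f)\le\Psi$, both give $D_T\le Cd\Psi$. So by (5), $y_T\le Cd\Psi$ and $x_T\ge-Cd\Psi$.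

**Step 2 (U1): if $n_1(S)\ge1$, $\kappa(S)\ge3$, $f(S)\ge a$, then $\delta_S\le Cd\Psi$.** Remove a single: $S=T\cup1$ with $f(T)=f(S)+1\in[a,q-2]$, so $\delta_S=y_T$.

**Step 3 (L1): if $n_1(S)\ge2$, $f(S)\ge a$, then $\delta_S\ge-Cd^2\Psi$.** $S$ is non-rainbow, so it also has a non-single color and $\kappa(S)\ge3$. Remove an element of a non-single color to get $T$, with $f(T)=f(S)\le q-3$ and $n_1(T)\ge2$. All $T+c$ with $c\in T$ have $n_1\ge1$, $\kappa=\kappa(S)\ge3$ and the same number of missing colors, so they are $\le Cd\Psi$ by (U1). Their sum is $\kappa(S)\,x_T\ge-Cd^2\Psi$. As $S$ is one of the $T+c$, $\delta_S\ge-Cd^2\Psi$.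

**Step 4 (L2): if $\kappa(S)\ge2$, $f(S)\ge a$, then $\delta_S\ge-Cd^2\Psi$.** Let $n_1(S)\le1$, since otherwise (L1) applies. Then $d\ge2\kappa(S)-1$, so $\kappa(S)\le\frac{d+1}2\le\frac q2$, and $f(S)-3\ge a$. Remove an element of a non-single color: $S=T+c$ with $c\in T$, $f(T)=f(S)\le q-2$. In (7), $1-\rho_{f+1}\ge\frac12$, $N_f\psi(f)\ge0$, $N_{f+1}\psi(f+1)\le q\Psi$, and the last coefficient lies in $[0,C]$ by (E4). So
$$\delta_S\ge-C\bigl(d\Psi+(\delta_{T\cup1})^-\bigr),$$
and $T\cup1$ has one more color and at least one more single than $S$. Repeat if $T\cup1$ still has at most one single; it is non-rainbow with at least two colors, as $f(T\cup1)=f(S)-1\ge a$. After at most two such steps we reach a type with $n_1\ge2$ and $f\ge f(S)-2\ge a$, and apply (L1).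

**Step 5 (U2): if $\kappa(S)\ge2$, $f(S)\ge a$, then $\delta_S\le Cd^3\Psi$.** By (U1) we may assume $n_1(S)=0$ or $\kappa(S)=2$. So $n_1(S)\le1$ (as $d\ge3$) and again $f(S)-3\ge a$. With $T$ as in Step 4, look at (3). All terms on the right other than $\delta_S$ belong to types with $\kappa\ge2$ and $f\ge f(S)-1\ge a$, so (L2) bounds them below by $-Cd^2\Psi$. Their total coefficient is at most $Cd$, and the left side is at most $q\Psi$. Hence $\delta_S\le Cd^3\Psi$.

**Step 6 (U3): $\kappa(S)=1$.** For $T=(d-1)$, (3) reads $N_{q-1}\psi(q-1)=\delta_{(d)}+(q-2)\rho_{q-1}\delta_{(d-1,1)}$. By (L2) and (U2) $|\delta_{(d-1,1)}|\le Cd^3\Psi$, so $|\delta_{(d)}|\le Cd^4\Psi$. $\square$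

**Step: apply the lemma twice.** With $a=a_1$, $\Psi=R$: $|\delta_S|\le Cd^4R$ whenever $f(S)\ge a_1$. If $s\le f<a_1$, then $P_f$ charges only types with $\kappa\le f<q/10$, which miss more than $0.9q\ge a_1$ colors; hence $|\psi(f)|\le2+Cd^4R$. So after adding the constant $2+Cd^4R$ to $\delta$ we have $0\le\psi\le Cd^4(R+1)$ on all of $[s,q-1]$. Apply Lemma 3 with $a=s$ to the shifted function and shift back:
$$|\delta_S|\le Cd^8(R+1)\ \text{ for all non-rainbow }S;\qquad|\delta_{1^d}|\le C2^dd^9(R+1).\tag{8}$$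
The second bound is (3) with $T=1^{d-1}$, $f=s$: there $(s-1)\rho_s\ge2^{-(d-1)}$ since $s\ge2$, and all other quantities are already bounded.

## 9. Averages over uniform surjections

**Step 1: a first one-sided bound.** Apply (6) with $f_0=\lfloor0.97q\rfloor$. If $f(T)\in J'$, then $\frac{f-1}d\ge c$ and $\theta_{f_0}-\theta_f\ge c$ by (E3), so $D_T\le CR$. By (5),
$$\delta_S\le CR\ \text{ if }n_1(S)\ge1,\ f(S)+1\in J';\qquad x_T\ge-CR\ \text{ if }f(T)\in J'.\tag{9}$$
The powers of $d$ are gone, but only in one direction; averaging will give the other.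

Let $\tau_m,\nu_m$ be the type laws of uniform surjections $[d-1]\to[m]$ and $[d]\to[m]$. For $f\in J'$ let $\bar x_f,\bar y_f,\bar D_f$ be the means of $x_T,y_T,D_T$ under $T\sim\tau_{q-f}$. By (5), $\bar x_f=\psi(f)-\sigma_f\bar D_f$ and $\bar y_f=\psi(f)+(1-\sigma_f)\bar D_f$. In Steps 2–4 let $f,f+1\in J'$, $m=q-f$, and define $p$ by $pd:=\mathbb E_{\nu_m}n_1$. Then $0.07q\le m\le0.9q\le0.91d$.

**Step 2: an exact identity linking $f$ and $f+1$.** Condition a uniform surjection $[d]\to[m]$ on the element $d$ being a single. Up to relabeling, it is a uniform surjection of $[d-1]$ onto $m-1$ colors plus a new color. Conditioned on $d$ not being a single, it is a uniform surjection of $[d-1]$ onto $m$ colors plus a uniformly chosen used color. Given the type, $d$ is a single with probability $n_1/d$. As $m-1=q-(f+1)$,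
$$\bar y_{f+1}=\frac{\mathbb E_{\nu_m}[\delta n_1]}{pd},\qquad\bar x_f=\frac{\mathbb E_{\nu_m}[\delta(d-n_1)]}{(1-p)d}.$$
Subtracting, and also adding with weights $p$ and $1-p$,
$$\bar y_{f+1}-\bar x_f=\frac{\operatorname{Cov}_{\nu_m}(\delta,n_1)}{p(1-p)d},\qquad e_m:=\mathbb E_{\nu_m}\delta=p\,\bar y_{f+1}+(1-p)\,\bar x_f.\tag{10}$$
Here $e_m=\mathbb E_{\nu_m}\delta$ is defined for all $1\le m\le d$.

**Step 3: $n_1$ is concentrated.** The class sizes under $\nu_m$ are i.i.d. zero-truncated Poisson($\lambda$) variables $X_1,\dots,X_m$ conditioned on $\Sigma=\sum X_i=d$, for any $\lambda>0$. Choose $\lambda$ with $\mathbb EX_1=\lambda/(1-e^{-\lambda})=d/m$. As $d/m\in[1.09,15]$ and $\lambda\mapsto\lambda/(1-e^{-\lambda})$ is a continuous increasing bijection $(0,\infty)\to(1,\infty)$, $\lambda$ lies in a fixed compact subset of $(0,\infty)$. So $\operatorname{Var}X_1\in[c,C]$ and $\mathbb E|X_1-\mathbb EX_1|^3\le C$.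

We bound $\Pr(\Sigma=d)$ from below. The law of $\Sigma$ is a convolution of log-concave laws on $\mathbb Z$, hence log-concave and unimodal. Its mean is $d$ and its standard deviation has order $\sqrt d$. By the Berry–Esseen theorem (the distribution function of the normalized sum differs from the normal one by at most $C/\sqrt m$), each of $[d,d+\sqrt d]$, $[d-\sqrt d,d]$ has probability at least $c$. If a mode is $\ge d$, then $\Pr(\Sigma=j)\le\Pr(\Sigma=d)$ for $j\in[d-\sqrt d,d]$; otherwise this holds for $j\in[d,d+\sqrt d]$. In either case some interval with at most $\sqrt d+1$ integers gives $\Pr(\Sigma=d)\ge cd^{-1/2}$.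

Hoeffding's inequality for $\sum\mathbf 1_{X_i=1}$, divided by this probability, yields
$$\Pr\nolimits_{\nu_m}\bigl(|n_1-mp_1|>\tfrac14d^{2/3}\bigr)\le Ce^{-cd^{1/3}},\qquad p_1=\Pr(X_1=1)=\tfrac\lambda{e^\lambda-1}\in[c,1].$$
Hence $|pd-mp_1|\le\frac14d^{2/3}+Cde^{-cd^{1/3}}\le\frac12d^{2/3}$, and
$$\Pr\nolimits_{\nu_m}(|n_1-pd|>d^{2/3})\le Ce^{-cd^{1/3}},\qquad\Pr\nolimits_{\nu_m}(n_1=0)\le Ce^{-cd^{1/3}},\qquad c\le p\le0.91.$$
The last upper bound holds since $n_1\le m\le0.91d$; so always $d-n_1\ge0.09d$.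

**Step 4: two-sided bounds of order $R$.** Types charged by $\nu_m$ miss exactly $f\ge a_1$ colors, so $|\delta_S|\le Cd^4R$ for them by Section 8. If moreover $n_1(S)\ge1$, then $\delta_S\le CR$ by (9). So $\mathbb E_{\nu_m}\delta^+\le CR+Cd^4Re^{-cd^{1/3}}\le CR$. For the negative part, $\mathbb E[\delta(d-n_1)]=(1-p)d\,\bar x_f\ge-CRd$ by (9), so
$$0.09d\;\mathbb E\,\delta^-\le\mathbb E[\delta^-(d-n_1)]=\mathbb E[\delta^+(d-n_1)]-\mathbb E[\delta(d-n_1)]\le CRd.$$
So $\mathbb E_{\nu_m}|\delta|\le CR$. Hence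
$$|\operatorname{Cov}(\delta,n_1)|=|\mathbb E\,\delta(n_1-pd)|\le CRd^{2/3}+Cd^5Re^{-cd^{1/3}}\le CRd^{2/3}.$$
With (10), the formulas of Step 2 and $0\le\psi\le R$ on $J$, using $\bar D_f=(\psi(f)-\bar x_f)/\sigma_f$ and $\sigma_f\ge c$,
$$|\bar y_{f+1}-\bar x_f|\le CRd^{-1/3},\qquad|\bar x_f|,\ |\bar y_{f+1}|,\ |\bar D_f|\le CR.\tag{11}$$
Inserting the expressions of $\bar x_f$ and $\bar y_{f+1}$ in terms of $\psi$ and $\bar D$,
$$e_{q-f}=\psi(f)-\sigma_f\bar D_f+O(Rd^{-1/3}),\tag{12}$$
$$(1-\sigma_{f+1})\bar D_{f+1}+\sigma_f\bar D_f=\psi(f)-\psi(f+1)+O(Rd^{-1/3}),\tag{13}$$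
for all $f$ with $f,f+1\in J'$. This includes all $f\in J''\cup(J''+1)$.

**Step 5: window averages of $\bar D$ are small.** For $w:\mathbb Z\to\mathbb R$ let $V(w)=\sum_f|w_f-w_{f-1}|$.

**Lemma 4.** If $w$ is supported on $J''$, then $\bigl|\sum_fw_f\bar D_f\bigr|\le CR\,(V(w)+\|w\|_1d^{-1/3})$.

*Proof.* Multiply (13) by $w_f$ and sum. The left side becomes
$$\sum_f\bar D_f\bigl[w_{f-1}(1-\sigma_f)+w_f\sigma_f\bigr]=\sum_fw_f\bar D_f+\sum_f\bar D_f(1-\sigma_f)(w_{f-1}-w_f),$$
with sums over $f\in J''\cup(J''+1)$; the last sum is $O(RV(w))$ by (11). On the right, $\bigl|\sum_fw_f(\psi(f)-\psi(f+1))\bigr|=\bigl|\sum_f\psi(f)(w_f-w_{f-1})\bigr|\le RV(w)$, and the errors add up to $O(\|w\|_1Rd^{-1/3})$. $\square$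

**Step 6: window averages of $\psi$ are nearly non-decreasing.**

**Lemma 5.** If $w$ is a probability weight on $J''$, $f_0\in J$, and $f_0>f$ for all $f\in\operatorname{supp}w$, then $\psi(f_0)\ge\sum_fw_f\psi(f)-CR(V(w)+d^{-1/3})$.

*Proof.* Average (6) over $T\sim\tau_{q-f}$ and sum with weights $w_f$:
$$\psi(f_0)-\sum_fw_f\psi(f)\ge\sum_fw_fb_f\bar D_f,\qquad b_f=\tfrac{f-1}d(\theta_{f_0}-\theta_f).$$
By (E2) and (E4), $|b_f|\le C$ and $|b_f-b_{f-1}|\le C/d$ for $f\in J''\cup(J''+1)$ (here $f-1\ge a_1-1\ge q/11$). From $w_fb_f-w_{f-1}b_{f-1}=b_f(w_f-w_{f-1})+w_{f-1}(b_f-b_{f-1})$ we get $V(wb)\le C(V(w)+1/d)$, and $\|wb\|_1\le C$. Apply Lemma 4 to $wb$. $\square$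

## 10. The approximate functional equation

Now we make item 2 of Section 6 precise. Let $M_f$ be the image size of a uniform random map $[d]\to[f]$ and $\pi_f$ its law, for $a_1-1\le f\le q-1$. Given $M_f=m$ the map is a uniform surjection onto its image, so $H_f=\sum_m\pi_f(m)e_m$. We need three properties of $\pi_f$. Recall McDiarmid's inequality: if changing the $i$-th of $d$ independent inputs changes a function by at most $c_i$, it deviates from its mean by $t$ or more with probability at most $2e^{-2t^2/\sum c_i^2}$, and without the factor $2$ on one side.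

**Step 1: concentration.** Changing one value of the map changes $M_f$ by at most $1$, and $\mathbb EM_f=f(1-(1-\frac1f)^d)=q-q\,h(f/q)+o(q)$ by (E5). So McDiarmid's inequality gives $\Pr(|q-M_f-q\,h(f/q)|>0.0008q)\le Ce^{-cd}$.

**Step 2: the rainbow type is rare enough to beat $2^d$.** We have $\pi_f(d)=\prod_{i<d}(1-\frac if)$ for $f\ge d$ and $0$ otherwise; it increases with $f$. With $t=q-d\ge1$, $t=o(q)$, and the standard bounds $q!\le e\sqrt q(q/e)^q$, $t!\ge(t/e)^t$,
$$\pi_f(d)\le\frac{q!}{t!\,q^d}=\frac{q!}{q^q}\cdot\frac{q^t}{t!}\le e\sqrt q\,e^{-q}\Bigl(\frac{eq}t\Bigr)^t=e^{-(1-o(1))q},$$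
since $\frac tq\ln\frac{eq}t\to0$. So $2^d\pi_f(d)\le e^{-cd}$, as $\ln2<1$. This is where $q/d\to1$ enters for the rainbow bound.

**Step 3: smoothness, $V(\pi_f)\le Cd^{-1/2}$.** Group the $f$ boxes into $\lfloor f/2\rfloor$ pairs, plus possibly one single box, and condition on the set of balls in each group. Let $L$ be the number of pairs having exactly two balls. In each of these the number of occupied boxes is $1$ or $2$ with probability $\frac12$ each, independently of everything else. Thus, conditionally, $M_f$ is a sum of independent variables $M'$ and $\mathrm{Bin}(L,\frac12)$. Convolution with a probability law does not increase $V$, and by unimodality $V(\mathrm{Bin}(L,\frac12))=2\max_j\Pr(\mathrm{Bin}(L,\frac12)=j)\le C(L+1)^{-1/2}$. As $V$ of a mixture is at most the mixture of the $V$'s, $V(\pi_f)\le\mathbb E[C(L+1)^{-1/2}]$. Finally $\mathbb EL=\lfloor f/2\rfloor\binom d2(\frac2f)^2(1-\frac2f)^{d-2}\ge cd$, and moving one ball changes $L$ by at most $2$. So McDiarmid's inequality gives $\Pr(L<\frac12\mathbb EL)\le e^{-cd}$,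 and the claim follows.

**Step 4: assemble.** For $f\in J$ let
$$w_f(g)=\bigl[(1-\sigma_f)\pi_f(q-g)+\sigma_f\pi_{f-1}(q-g)\bigr]\,\mathbf 1\{|g-q\,h(f/q)|\le0.001q\}.$$
As $h$ is 1-Lipschitz, Step 1 for $f$ and $f-1$ shows that the bracket has total mass $O(e^{-cd})$ on $\{|g-q\,h(f/q)|>0.0009q\}$. So $w_f$ has mass $1-O(e^{-cd})$, the truncation creates jumps of size $O(e^{-cd})$ only, and $V(w_f)\le Cd^{-1/2}$ by Step 3. As $h(1)=e^{-1}>0.367$ and $h(0.1)=0.9+0.1e^{-10}<0.9001$, we have $0.367\le h(f/q)\le0.9001$ for $f\in J$, and $w_f$ is supported in $J''$.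

Now $\psi(f)=\theta_f-u^*+P_f\delta$, and by (2) $P_f\delta=\sum_m[(1-\sigma_f)\pi_f(m)+\sigma_f\pi_{f-1}(m)]\,e_m$.

* For the retained values $m=q-g$ insert (12). This produces $\sum_gw_f(g)\psi(g)$, the sum $-\sum_gw_f(g)\sigma_g\bar D_g$, and $O(Rd^{-1/3})$. The weights $w_f(g)\sigma_g$ have variation at most $V(w_f)+C/d\le Cd^{-1/2}$ by (E4), so Lemma 4 bounds the middle sum by $CRd^{-1/3}$.
* For discarded $m\le d-1$, $|e_m|\le Cd^8(R+1)$ by (8), and the total mass is $O(e^{-cd})$.
* For $m=d$ (discarded, as $q-d=o(q)$), $|e_d|\le C2^dd^9(R+1)$ by (8), and Step 2 gives $2^d\pi_f(d),2^d\pi_{f-1}(d)\le e^{-cd}$.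

Altogether
$$\psi(f)=\theta_f-u^*+\sum_gw_f(g)\psi(g)+O(E),\qquad E:=(R+1)d^{-1/3}\qquad(f\in J).\tag{14}$$

**Step 5: two usable forms.** The constants in $O(E)$ are absolute. For an interval $I=\mathbb Z\cap[aq,bq]\subset J''$ with $b-a\ge0.005$ write $\langle\psi\rangle_I$ for the average of $\psi$ over $I$; uniform weights on $I$ have variation $O(1/d)$. Let $f\in J$.

**(F+)** If $x\in J$ and $x\ge q(h(f/q)+0.002)$, then $\psi(f)\le\theta_f-u^*+\psi(x)+O(E)$.

*Proof.* All $g\in\operatorname{supp}w_f$ are below $x$. Lemma 5 for the normalized $w_f$ and $f_0=x$ bounds its $\psi$-average by $\psi(x)+O(E)$; since $\psi\ge0$ on $J$ and $w_f$ has mass at most $1$, $\sum_gw_f(g)\psi(g)$ is at most that average. Insert this in (14). $\square$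

**(F−)** If $b\le h(f/q)-0.002$, then $\psi(f)\ge\theta_f-u^*+\langle\psi\rangle_I-O(E)$.

*Proof.* All $g\in\operatorname{supp}w_f$ exceed all of $I$. Apply Lemma 5 with $f_0=g$ and uniform weights on $I$: $\psi(g)\ge\langle\psi\rangle_I-O(E)$. Sum with weights $w_f(g)$; the mass defect costs $O(Re^{-cd})$. Insert in (14). $\square$

**Step 6: $R$ is bounded.** The errors are relative to $R$, so we must show $R=O(1)$. Let $x=\lceil0.95q\rceil$, $I=\mathbb Z\cap[0.3q,0.35q]$, $I'=\mathbb Z\cap[0.5q,0.6q]$, and recall $|\theta_f-u^*|\le2$. For all $f\in J$, as $0.367\le h(f/q)\le0.9001$, (F+) gives $\psi(f)\le2+\psi(x)+O(E)$ and (F−) gives $\psi(f)\ge-2+\langle\psi\rangle_I-O(E)$. As $R=\max_J\psi-\min_J\psi$,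
$$R\le4+\psi(x)-\langle\psi\rangle_I+O(E).$$
As $h(0.95)\approx0.3816<0.39$, (F+) gives $\psi(x)\le2+\psi(x')+O(E)$ for every $x'\in I'$, so $\psi(x)\le2+\langle\psi\rangle_{I'}+O(E)$. As $h(0.35)\approx0.6701>0.66$, (F−) at each $f\in I$ gives $\langle\psi\rangle_I\ge-2+\langle\psi\rangle_{I'}-O(E)$. The averages over $I'$ cancel, so $R\le8+C(R+1)d^{-1/3}$. Thus $R\le9$ for large $d$, and $E\to0$.

## 11. Two three-step chains and the numerical contradiction

Let $I_0,I_1,I_2,I_3$ be the sets of integers in $[0.102q,0.11q]$, $[0.87q,0.88q]$, $[0.38q,0.39q]$, $[0.62q,0.63q]$.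

**Step 1: a lower bound at $I_0$.** We have $h(0.11)=0.89+0.11e^{-1/0.11}>0.89$, $h(0.88)\approx0.4025>0.402$, $h(0.39)\approx0.6400>0.639$, and $h$ is decreasing. So (F−) applies from $I_0$ to $I_1$, from $I_1$ to $I_2$ and from $I_2$ to $I_3$; the values of $h$ needed are $0.882$, $0.392$ and $0.632$. Use $\theta\ge0$ on $I_0$, and $\theta_f\ge\Phi(0.87)-o(1)$ on $I_1$, $\theta_f\ge\Phi(0.38)-o(1)$ on $I_2$ (monotonicity and (E5)). Averaging at each stage,
$$\langle\psi\rangle_{I_0}\ \ge\ \Phi(0.87)+\Phi(0.38)-3u^*+\langle\psi\rangle_{I_3}-o(1).$$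

**Step 2: an upper bound at $0.4q$.** We have $h(0.4)<0.633$, $h(0.65)<0.490$, $h(0.5)<0.568$. With $x_0=\lceil0.4q\rceil$, $x_1=\lceil0.65q\rceil$, $x_2=\lceil0.5q\rceil$, (F+) gives $\psi(x_0)\le\theta_{x_0}-u^*+\psi(x_1)+o(1)$, $\psi(x_1)\le\theta_{x_1}-u^*+\psi(x_2)+o(1)$, and $\psi(x_2)\le\theta_{x_2}-u^*+\psi(x)+o(1)$ for every $x\in I_3$. Averaging over $x\in I_3$,
$$\psi(x_0)\ \le\ \Phi(0.4)+\Phi(0.65)+\Phi(0.5)-3u^*+\langle\psi\rangle_{I_3}+o(1).$$

**Step 3: join the chains.** Lemma 5 with uniform weights on $I_0$ and $f_0=x_0$ gives $\psi(x_0)\ge\langle\psi\rangle_{I_0}-o(1)$. The terms $3u^*$ and $\langle\psi\rangle_{I_3}$ cancel: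
$$\Phi(0.87)+\Phi(0.38)\ \le\ \Phi(0.4)+\Phi(0.65)+\Phi(0.5)+o(1).\tag{15}$$

**Step 4: evaluate.**

| $k$ | $e^{-1/k}$ | $h(k)$ | $\Phi(k)$ |
|---|---|---|---|
| 0.87 | 0.31682 | 0.40563 | 0.7810… $>0.78$ |
| 0.38 | 0.07196 | 0.64735 | 0.1111… $>0.111$ |
| 0.40 | 0.08209 | 0.63283 | 0.1297… $<0.130$ |
| 0.65 | 0.21471 | 0.48956 | 0.4385… $<0.439$ |
| 0.50 | 0.13534 | 0.56767 | 0.2384… $<0.239$ |

The left side of (15) exceeds $0.891$, while the right side is below $0.808+o(1)$. For large $d$ this is a contradiction, so no $\delta$ satisfying (D) exists. This proves Proposition 2, and with it the Theorem. $\blacksquare$
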